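# Nilpotent group actions on regular curves

## 1. Regular curves, sensitivity, equicontinuity points and central series

Throughout, $X$ is a compact metric space with metric $d$, and $\overline A$, $\operatorname{int}A$, $\partial A=\overline A\setminus\operatorname{int}A$ are closure, interior and boundary in $X$. For open $V$ we have $\partial V=\overline V\setminus V$.

**Continua and regular curves.** A *continuum* is a nonempty compact connected metric space. A *regular curve* is a continuum in which every point has arbitrarily small open neighborhoods with finite boundary.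

The interval, the circle and every finite connected graph are regular curves. A richer example is the union $X\subset\mathbb R^2$ of the circles $C_n$ of radius $1/n$ centered at $(1/n,0)$, $n\ge1$, which all pass through the origin. A point other than the origin has small open arcs as neighborhoods. At the origin take the union of all $C_n$ with $n\ge N$ and of short open arcs around the origin in $C_1,\dots,C_{N-1}$. Its complement is a finite union of closed arcs, so it is open, and its boundary has $2(N-1)$ points. It is a regular curve, although the number of boundary points in these neighborhoods grows as they shrink. The square $[0,1]^2$ is not a regular curve. If $V\ne\emptyset$ is open with $\overline V\neq [0,1]^2$ and finite boundary $F$, then $[0,1]^2\setminus F$ is the union of the disjoint nonempty open sets $V$ and $[0,1]^2\setminus\overline V$. But a square minus a finite set is connected.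

**Actions and sensitivity.** A *continuous action* of a group $G$ on $X$ is a homomorphism $\phi:G\to\mathrm{Homeo}(X)$, and we write $gx=\phi(g)(x)$. It need not be injective, and $G$ need not be countable. The action is *sensitive* if there is a constant $c>0$ such that for every $x\in X$ and every neighborhood $U$ of $x$ there are $y\in U$ and $g\in G$ with $d(gx,gy)>c$.

Rotations of the circle are isometries in the arc metric, so they are not sensitive. Here is a sensitive action. Let $\lambda=\frac{3+\sqrt5}2$. It satisfies $\lambda(3-\lambda)=1$, so it is a unit of $\mathbb Z[\lambda]=\mathbb Z+\mathbb Z\lambda$. Let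
$$G_\lambda=\{x\mapsto \lambda^nx+b:\ n\in\mathbb Z,\ b\in\mathbb Z[\lambda]\}\cong\mathbb Z^2\rtimes\mathbb Z$$
act on the circle $\mathbb R\cup\{\infty\}$, fixing $\infty$, and let $D$ be the diameter of this circle. A nonempty open set $U$ contains an interval $(a,b)\subset\mathbb R$. Since $\mathbb Z[\lambda]$ is dense in $\mathbb R$, there is $s\in\mathbb Z[\lambda]\cap(a,b)$. The maps $g_n(x)=\lambda^n(x-s)$ lie in $G_\lambda$, and $g_n(a,b)=(\lambda^n(a-s),\lambda^n(b-s))$ exhausts $\mathbb R$. So some $g_nU$ contains two points at distance $>D/2$. For any $x\in U$, at least one of the two has distance $>D/5$ from $g_nx$, since otherwise their distance would be at most $2D/5$. The action is sensitive with constant $D/5$.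

**Equicontinuity points.** For a set $A$ of homeomorphisms of $X$ (or a subset $A$ of an acting group) let $\mathrm{Eq}(A)$ be the set of $x\in X$ such that for every $\varepsilon>0$ there is a neighborhood $U$ of $x$ with $\operatorname{diam}aU\le\varepsilon$ for all $a\in A$. We use this constantly in the form
$$x\in\mathrm{Eq}(A),\quad x_n\to x,\quad a_n\in A\qquad\Longrightarrow\qquad d(a_nx_n,a_nx)\to0. \tag{1}$$

Let $T(x)=x^2$ on $[0,1]$ and $A=\{T^n:n\in\mathbb Z\}$. If $0<p<q<1$, then $\operatorname{diam}T^n(p,q)\to0$ as $|n|\to\infty$: the images move to $0$ in one direction and to $1$ in the other. Hence for each $\varepsilon$ only finitely many $n$ need attention, and a smaller neighborhood takes care of those. So $(0,1)\subset\mathrm{Eq}(A)$. The points $0$ and $1$ are not in $\mathrm{Eq}(A)$, because $T^{-n}x\to1$ for every $x\in(0,1)$ while $T^{-n}0=0$, and $T^nx\to0$ while $T^n1=1$. So $\mathrm{Eq}(A)=(0,1)$.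

**Central series and nilpotent groups.** Put $[a,b]=aba^{-1}b^{-1}$. The upper central series $\{1\}=Z_0(G)\subset Z_1(G)\subset\cdots$ is defined by
$$Z_i(G)=\{z\in G:\ [g,z]\in Z_{i-1}(G)\text{ for all }g\in G\}.$$
All $Z_i(G)$ are normal subgroups, and $[G,Z_i(G)]\subset Z_{i-1}(G)$ for $i\ge1$. A group is nilpotent if its lower central series reaches the trivial group after finitely many steps. If $G$ is nilpotent of class $c$, then $Z_c(G)=G$. Subgroups of nilpotent groups are nilpotent. A group is virtually nilpotent if it has a nilpotent subgroup of finite index.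

For the integer Heisenberg group, generated by $a,b$ with $z=[a,b]$ central of infinite order, $Z_1=\langle z\rangle$ and $Z_2=G$. Elements of $Z_2$ commute with everything up to an error in $Z_1$, and elements of $Z_1$ commute exactly.

**Transitive points.** If $G$ acts on $X$ and $W\ne\emptyset$ is open and $G$-invariant, let
$$\mathrm{Tr}=\{x\in W:\ W\subset\overline{Gx}\}.$$
For an irrational rotation and $W$ the circle, $\mathrm{Tr}=W$. For $G_\lambda$ and $W=\mathbb R$, again $\mathrm{Tr}=W$, because the translations by $\mathbb Z[\lambda]$ already have dense orbits. For $T(x)=x^2$ every orbit closure is countable, so $\mathrm{Tr}=\emptyset$ for every $W$.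

**Almost $\le n$ order.** A regular curve is of almost $\le n$ order if every nonempty open $U$ contains a nonempty connected open $V$ with $|\partial V|\le n$. The circle has this property with $n=2$: take $V$ an open arc.

It is known that a sensitive action of $G$ on a regular curve of almost $\le n$ order forces $G$ to contain a free noncommutative subsemigroup; in particular $G$ is not nilpotent. The problem, from Suhua Wang, Enhui Shi, Hui Xu, Zhiwen Xie, "Sensitive group actions on regular curves of almost $\leq n$ order", arXiv:2102.00401 (2021), drops the bound $n$: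

*Do there exist a regular curve $X$ and a nilpotent group $G$ with a sensitive continuous action of $G$ on $X$?*

The answer is no.

**Theorem A.** If a nilpotent group $G$ acts continuously on a regular curve $X$, then $\mathrm{Eq}(G)$ is a dense $G_\delta$ set. In particular the action is not sensitive. The same holds for virtually nilpotent $G$.

**Theorem B.** Let $G$ be any group acting on a regular curve $X$, let $W\ne\emptyset$ be open and $G$-invariant, and let $\mathrm{Tr}=\{x\in W:W\subset\overline{Gx}\}$. Then $\mathrm{Tr}\subset\mathrm{Eq}(Z_i(G))$ for every finite $i\ge0$.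

If $X$ is a single point, both theorems are trivial. From now on $X$ is a nondegenerate regular curve. Then *every nonempty open subset of $X$ is uncountable*: if $q$ lies in it, the continuous function $d(q,\cdot)$ on the connected space $X$ takes all sufficiently small positive values, and the points where it does so are near $q$. The same argument applies to relatively open subsets of any nondegenerate continuum.

## 2. One homeomorphism of an interval

Let $G=\mathbb Z$ be generated by a homeomorphism $f$ of $[0,1]$.

Suppose first that $f$ is increasing, and let $\mathrm{Fix}$ be its closed set of fixed points, which contains $0$ and $1$. Interior points of $\mathrm{Fix}$ are equicontinuity points. A component $(a,b)$ of the complement has endpoints in $\mathrm{Fix}$, and, replacing $f$ by $f^{-1}$ if necessary, $f(t)>t$ on it. For $p\in(a,b)$ the intervals $[f^np,f^{n+1}p)$, $n\in\mathbb Z$, are disjoint, so their lengths tend to $0$ as $|n|\to\infty$. The neighborhood $(f^{-1}p,fp)$ of $p$ has $n$th image of length $(f^np-f^{n-1}p)+(f^{n+1}p-f^np)\to0$. As for $T$, this gives $p\in\mathrm{Eq}(G)$. Only $\partial\mathrm{Fix}$ remains,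 which is closed and nowhere dense. So $\mathrm{Eq}(G)$ contains a dense open set.

If $f$ is decreasing, apply this to $f^2$. Uniform continuity of $f$ gives $\mathrm{Eq}(\langle f^2\rangle)\subset\mathrm{Eq}(\langle f\rangle)$.

The reason here is that disjoint connected sets in an interval cannot stay large. The argument also used that orbits wander off to fixed points. Once orbits are dense in an open set, as for $G_\lambda$, that part is lost. Theorem B deals exactly with dense orbits.

## 3. Counting with finite boundaries

This section extracts from "finite boundary" four tools. Each ends with a finite number that bounds how many disjoint connected sets can do something.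

**Lemma 3.1 (local connectedness).** Components of open subsets of $X$ are open. Hence $X$ has a countable base of connected open sets.

*Proof.* We first find small connected neighborhoods. Let $x\in U$ with $U$ open. Take an open $V\ni x$ with $V\ne X$, $\overline V\subset U$ and $\partial V$ finite. By boundary bumping (Nadler, *Continuum Theory*, Thm 5.4: if $V$ is a nonempty proper open subset of a continuum, every component of $\overline V$ meets $\partial V$), $\overline V$ has at most $|\partial V|$ components. They are closed and finite in number, so each is open in $\overline V$. The component $C\ni x$ therefore has $C\cap V$ open in $V$, hence in $X$. So $C$ is a connected neighborhood of $x$ inside $U$.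

Now let $Q$ be a component of an open set $U$ and $x\in Q$. The connected neighborhood $C\subset U$ of $x$ lies in $Q$, so $Q$ is open. For the base, take the components of the members of a countable base. Each open set has only countably many components, because they are disjoint, open and nonempty in a separable space. $\square$

**Lemma 3.2.** For each $\varepsilon>0$ there is a finite set $F_\varepsilon\subset X$ that meets every connected set $A$ with $\operatorname{diam}A>\varepsilon$. In particular, at most $|F_\varepsilon|$ pairwise disjoint connected sets have diameter $>\varepsilon$.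

*Proof.* Cover $X$ by finitely many open sets of diameter $\le\varepsilon$ with finite boundaries, and let $F_\varepsilon$ be the union of these boundaries. Let $A\neq\emptyset$ be connected and miss $F_\varepsilon$. Pick a member $O$ of the cover that meets $A$. Since $A$ misses $\partial O$, it is the union of its relatively open subsets $A\cap O\neq\emptyset$ and $A\setminus\overline O$, so $A\subset O$ and $\operatorname{diam}A\le\varepsilon$. $\square$

In $[0,1]$ the multiples of $\varepsilon$ form such a set. In the square no finite set works, since the segments $[0,1]\times\{s\}$ are disjoint and all have diameter $1$.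

**Lemma 3.3.** If $P,Q$ are disjoint closed sets, there is a finite $S\subset X\setminus(P\cup Q)$ that meets every connected set meeting both $P$ and $Q$.

*Proof.* Cover $P$ by finitely many open sets with finite boundaries whose closures miss $Q$. Let $U$ be their union and $S=\partial U$, which is contained in the union of their boundaries and so is finite. Then $P\subset U$ and $Q\subset X\setminus\overline U$, so $S$ misses both. A connected set meeting both $U$ and $X\setminus\overline U$ meets $\partial U$. $\square$

**Lemma 3.4 (Crossing Lemma).** Let $O$ be open with finite boundary, let $B_1,\dots,B_r$ be pairwise disjoint connected sets, and let $t$ be a homeomorphism of $X$ with $tB_l\cap O\ne\emptyset$ and $tB_l\not\subset O$ for all $l$. Then $r\le|\partial O|$.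

*Proof.* Each connected set $tB_l$ meets $O$ and $X\setminus O$. If it missed $\partial O$, it would be split by $O$ and $X\setminus\overline O$. So each $tB_l$ meets $\partial O$, and the sets $tB_l$ are pairwise disjoint. $\square$

The homeomorphism $t$ in Lemma 3.4 is arbitrary, while $O$ is fixed beforehand. So no uniform bound on boundaries is needed: first choose $O$, then collect $|\partial O|+1$ sets, then look for one $t$.

## 4. Large images produce dense orbits: Theorem B implies Theorem A

The purpose of this section is to replace "nowhere equicontinuous" by "there is a dense orbit", so that only Theorem B is left.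

*Proof of Theorem A from Theorem B.* Let $G$ be nilpotent. Let $\mathrm{Eq}_\varepsilon$ be the set of points having a neighborhood $U$ with $\operatorname{diam}gU\le\varepsilon$ for all $g\in G$. This set is open. It is $G$-invariant: if $U$ works for $x$, then $hU$ works for $hx$. Also $\mathrm{Eq}(G)=\bigcap_k\mathrm{Eq}_{1/k}$, so $\mathrm{Eq}(G)$ is a $G_\delta$ set. By the Baire theorem it suffices that each $\mathrm{Eq}_\varepsilon$ is dense.

**Passing to a countable group.** Suppose $W_0:=X\setminus\overline{\mathrm{Eq}_\varepsilon}\ne\emptyset$. It is open and $G$-invariant, and for every nonempty open $U\subset W_0$ there is $g\in G$ with $\operatorname{diam}gU>\varepsilon$. Choose one such $g$ for each nonempty member of a countable base of $W_0$, and let $\Gamma\le G$ be the subgroup they generate. Then $\Gamma$ is countable and nilpotent, and every nonempty open $U\subset W_0$ satisfies $\operatorname{diam}gU>\varepsilon$ for some $g\in\Gamma$, because $U$ contains a base member.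

**Finding a transitive point.** Let $U\subset W_0$ be nonempty, connected and open, with $g\in\Gamma$ as above. By Lemma 3.2 the connected set $gU$ contains a point $p\in F_\varepsilon$, and $p\in W_0$ because $gU\subset W_0$. So $g^{-1}p\in U$. By Lemma 3.1 such sets $U$ form a base of $W_0$, hence the finite union of orbits $\bigcup_{p\in F_\varepsilon\cap W_0}\Gamma p$ is dense in $W_0$. So $W_0$ is covered by the finitely many closed sets $\overline{\Gamma p}$. A finite union of closed sets with empty interior has empty interior, and the same holds relative to the open set $W_0$. So for one $p\in F_\varepsilon\cap W_0$ the set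
$$W:=W_0\cap\operatorname{int}\overline{\Gamma p}$$
is nonempty. It is open and $\Gamma$-invariant. Being a nonempty open subset of $\overline{\Gamma p}$, it meets $\Gamma p$, and by invariance $p\in W$. Thus $p\in W\subset\overline{\Gamma p}$, that is, $p\in\mathrm{Tr}$ for the action of $\Gamma$ and this $W$.

**Applying Theorem B.** With $i$ the nilpotency class of $\Gamma$ we have $Z_i(\Gamma)=\Gamma$, so $p\in\mathrm{Eq}(\Gamma)$. But every open neighborhood $U\subset W_0$ of $p$ has $\operatorname{diam}gU>\varepsilon$ for some $g\in\Gamma$. This contradiction shows that $\mathrm{Eq}(G)$ is a dense $G_\delta$ set, in particular nonempty.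

**No sensitivity.** If the action were sensitive with constant $c$, every neighborhood $U$ of every point would satisfy $\operatorname{diam}gU>c$ for some $g$, so $\mathrm{Eq}(G)=\emptyset$, a contradiction.

**Finite index.** Let $N\le G$ be nilpotent of finite index and $G=\bigcup_{j\le s}g_jN$. Given $\varepsilon$, uniform continuity of $g_1,\dots,g_s$ gives $\delta>0$ such that sets of diameter $\le\delta$ have $g_j$-images of diameter $\le\varepsilon$ for all $j$. So a neighborhood $U$ with $\operatorname{diam}nU\le\delta$ for all $n\in N$ satisfies $\operatorname{diam}gU\le\varepsilon$ for all $g\in G$. Hence $\mathrm{Eq}(N)\subset\mathrm{Eq}(G)$, so $\mathrm{Eq}(G)$ is dense. It is a $G_\delta$ set by the formula above, and the action is not sensitive as before. $\square$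

It remains to prove Theorem B.

## 5. Commuting translates of an expanding neighborhood

Recall the Hausdorff metric on nonempty closed subsets of $X$. This space of closed sets is compact, limits of continua are continua, and the diameter is continuous. A decreasing intersection of continua is a continuum and is their Hausdorff limit. For example, $[0,1/n]\to\{0\}$. If $\overline{A_n}\to A$, then each point of $A$ is a limit of some $a_n\in A_n$, and all limit points of sequences $a_n\in A_n$ lie in $A$.

Take $G$ abelian and suppose $x\in\mathrm{Tr}\setminus\mathrm{Eq}(G)$. There are connected open $V_n$ shrinking to $x$ and $c_n\in G$ with $\operatorname{diam}c_nV_n>\varepsilon_0$, and after passing to a subsequence $\overline{c_nV_n}\to K$, a continuum with $\operatorname{diam}K\ge\varepsilon_0$. A sensible plan is to produce too many large disjoint connected sets. Let $g_1,g_2,\ldots\in G$ be such that the points $g_kx$ are distinct. For any finitely many $k$ and large $n$, the sets $g_kV_n$ are disjoint, hence so are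
$$c_n(g_kV_n)=g_k(c_nV_n),\qquad \overline{g_kc_nV_n}\to g_kK .$$
If $\operatorname{diam}g_kK>\varepsilon$ for more than $|F_\varepsilon|$ values of $k$, Lemma 3.2 is violated. So
$$\operatorname{diam}g_kK\to0\quad\text{whenever the points }g_kx\text{ are pairwise distinct.}\tag{2}$$

Here the plan stops. We needed infinitely many translates $g_kK$ that stay large, and what we proved is that they shrink. Shrinking translates are no contradiction in themselves: for $T(x)=x^2$ the sets $T^k[\frac14,\frac12]$ are disjoint for $k\in 2\mathbb Z$ and shrink to points.

The way on is to use the shrinking. Suppose $y,y_1\in K$, $g y_1$ is close to $y$ and $gK$ is tiny, so that all of $gK$ is close to $y$. The inverse maps $c_n^{-1}$ bring points of $K$ back towards $x$ (with countably many exceptions, as we shall see), and $c_mx$ is close to some $x^*\in K$. So $t=c_mc_n^{-1}$ sends $y$ near $x^*$. But for the neighboring point $gy_1$,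
$$t\,gy_1=g\,c_m\,c_n^{-1}y_1\approx g\,c_mx\approx gx^*\in gK,\quad\text{which is near }y.$$
So $t$ stretches a tiny connected neighborhood of $y$ so far that it reaches from near $x^*$ to near $y$. The same $t$ does this for as many $y\in K$ as we like, and this contradicts the Crossing Lemma. If no $g$ with $gx\ne x$ brings $y_1$ near $y$, then only elements fixing $x$ do; these preserve $K$, so $K$ has interior, and a different contradiction is available.

For nilpotent groups, $c_n\in Z_i$ commutes with $g$ only up to an error in $Z_{i-1}$. By induction $Z_{i-1}$ is equicontinuous at transitive points, which keeps the errors under control. The interior case then needs one additional fact, that closures of $Z_{i-1}$-orbits are thin inside $K$ (Section 9).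

## 6. Tame sequences of homeomorphisms

The purpose is to make precise that limits along $c_n$ and $c_n^{-1}$ behave well outside a countable set.

**Definition.** Let $\tau=(t_n)$ be a sequence of homeomorphisms of $X$. A point $x$ is *$\varepsilon$-good* for $\tau$ if there are an open $B\ni x$ and $n_0$ with $\operatorname{diam}t_nB\le\varepsilon$ for all $n\ge n_0$. Let $M_\varepsilon(\tau)$ be the set of points that are not $\varepsilon$-good and $M(\tau)=\bigcup_{\varepsilon>0}M_\varepsilon(\tau)$. The sequence is *tame* if every $M_\varepsilon(\tau)$ is finite.

If $\varepsilon'\le\varepsilon$, then $M_\varepsilon\subset M_{\varepsilon'}$, so $M(\tau)=\bigcup_kM_{1/k}(\tau)$, and for tame $\tau$ the set $M(\tau)$ is countable. A subsequence of a tame sequence is tame, with smaller sets $M_\varepsilon$. Directly from the definition,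
$$x\notin M(\tau),\quad x_n\to x\qquad\Longrightarrow\qquad d(t_nx_n,t_nx)\to0. \tag{3}$$

For $t_n=T^n$, $T(x)=x^2$ on $[0,1]$, and $0<\varepsilon<1$, we have $M_\varepsilon=\{1\}$: sets $[0,q)$ with $q<1$ have images of diameter tending to $0$, while for every neighborhood $B$ of $1$ we have $\operatorname{diam}T^nB\to1$. A sequence that is not tame: on $\mathbb R\cup\{\infty\}$ let $t_n(x)=\lambda^n(x-s_{j(n)})$, with distinct $s_1,s_2,\ldots\in\mathbb Z[\lambda]$ and $j(n)$ taking each value infinitely often. For small $\varepsilon$ every $s_j$ lies in $M_\varepsilon$, since infinitely many $t_n$ blow up a given neighborhood of $s_j$.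

**Lemma 6.1.** Every sequence of homeomorphisms of $X$ has a tame subsequence.

*Proof.* Let $\mathcal B$ be a countable base of connected open sets (Lemma 3.1). There are countably many pairs $(B,k)$ with $B\in\mathcal B$, $k\ge1$. By a diagonal argument pass to a subsequence such that, for each pair, the statement "$t_nB\cap F_{1/k}=\emptyset$" is either true for all large $n$ or false for all large $n$. We claim $|M_{1/k}|\le|F_{1/k}|$.

Otherwise take $|F_{1/k}|+1$ distinct points that are not $1/k$-good, and pairwise disjoint members of $\mathcal B$ around them. For each of these sets $B$ the statement is not eventually true; otherwise $\operatorname{diam}t_nB\le1/k$ eventually by Lemma 3.2, and the point would be $1/k$-good. So it is eventually false for each of them. For large $n$ the $|F_{1/k}|+1$ disjoint sets $t_nB$ all meet $F_{1/k}$, which is impossible. Since $M_\varepsilon\subset M_{1/k}$ for $1/k\le\varepsilon$, all $M_\varepsilon$ are finite. $\square$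

## 7. The induction along the upper central series

We begin the proof of Theorem B.

**Reduction to countable $G$.** This lets us use diagonal arguments over all $g\in G$. Suppose $x\in\mathrm{Tr}\setminus\mathrm{Eq}(Z_i(G))$. Then there are $\varepsilon>0$, a countable neighborhood base $(U_n)$ of $x$, and $c_n\in Z_i(G)$ with $\operatorname{diam}c_nU_n>\varepsilon$. Let $\Gamma$ be a countable subgroup containing all $c_n$ and countably many $g$ for which the points $gx$ are dense in $W$. Then $W\subset\overline{\Gamma x}$, so $x$ is transitive for $\Gamma$ and $W$. By induction on $i$, $Z_i(G)\cap\Gamma\subset Z_i(\Gamma)$: if $z\in Z_i(G)\cap\Gamma$ and $\gamma\in\Gamma$, then $[\gamma,z]\in Z_{i-1}(G)\cap\Gamma\subset Z_{i-1}(\Gamma)$. So $c_n\in Z_i(\Gamma)$ and $x\notin\mathrm{Eq}(Z_i(\Gamma))$. Thus a counterexample for $G$ gives one for the countable group $\Gamma$.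

From now on $G$ is countable and $Z_i=Z_i(G)$. The set $\mathrm{Tr}$ is $G$-invariant, because $Ggx=Gx$. Moreover:
$$\text{if }y\in W\text{ and }\overline{Gy}\cap\mathrm{Tr}\ne\emptyset,\text{ then }y\in\mathrm{Tr}. \tag{4}$$
Indeed, if $z\in\overline{Gy}\cap\mathrm{Tr}$, then the closed invariant set $\overline{Gy}$ contains $\overline{Gz}\supset W$.

**Set-up of the induction.** We induct on $i$. For $i=0$ there is nothing to prove. Let $i\ge1$, put $E:=Z_{i-1}$, and assume $\mathrm{Tr}\subset\mathrm{Eq}(E)$.

One would like to divide out the closures of $E$-orbits. This is not possible directly: $E$ is known to be equicontinuous only on $\mathrm{Tr}$, and away from equicontinuity points orbit closures need not form a partition. For $T(x)=x^2$ the closure of the orbit of $\frac12$ contains $0$, but the orbit of $0$ is $\{0\}$. On $\mathrm{Tr}$ two facts survive. Let $A\le E$ be a subgroup.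

**Fact S (symmetry).** If $u,v\in\mathrm{Tr}$ and $v\in\overline{Au}$, then $u\in\overline{Av}$.

*Proof.* Let $a_n\in A$, $a_nu\to v$. By (1) at $v$, applied to $a_n^{-1}$ and the points $a_nu\to v$, we get $d(a_n^{-1}a_nu,a_n^{-1}v)\to0$, so $a_n^{-1}v\to u$. $\square$

**Fact T (separation).** If $u\in\mathrm{Tr}$, $v\in X$ and $v\notin\overline{Au}$, there are neighborhoods $O\ni u$, $B\ni v$ with $AO\cap B=\emptyset$.

*Proof.* Otherwise there are $u_n\to u$ and $a_n\in A$ with $a_nu_n\to v$. By (1) at $u$, $a_nu\to v$, so $v\in\overline{Au}$, a contradiction. $\square$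

**Assume for contradiction that there is $x\in\mathrm{Tr}\setminus\mathrm{Eq}(Z_i)$.** This $x$ is fixed until the end of Section 12.

## 8. The limit continuum $K$ and its base points

**Step 1 (constructing $K$).** This step extracts from the failure of equicontinuity at $x$ one continuum $K$ that records what $c_n$ does near $x$.

Since $x\notin\mathrm{Eq}(Z_i)$, there are $\varepsilon_0>0$, a decreasing neighborhood base $U_1\supset U_2\supset\cdots$ of $x$ consisting of connected open subsets of $W$, and $c_n\in Z_i$ with $\operatorname{diam}c_nU_n>\varepsilon_0$. Pass to an infinite set of indices and relabel the $c_n$ and the $U_n$ simultaneously, so that the following hold. We use Lemma 6.1 twice, compactness, and diagonal arguments over $l\in\mathbb N$ and over the countable group $G$.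

* $(c_n)$ and $(c_n^{-1})$ are tame. Put $M:=M((c_n^{-1}))$, a countable set, and $M_\varepsilon^+:=M_\varepsilon((c_n))$, a finite set.
* For each $l$, $\overline{c_nU_l}\to K_l$ in the Hausdorff metric as $n\to\infty$.
* $c_nx\to x^*$, and for each $g\in G$, $\xi_n(g):=c_n^{-1}gc_nx\to\xi(g)\in X$.

The $K_l$ are continua, decreasing in $l$. For $n\ge l$ we have $c_nU_l\supset c_nU_n$, so $\operatorname{diam}K_l\ge\varepsilon_0$. Hence $K:=\bigcap_lK_l$ is a continuum, $K_l\to K$, and $\operatorname{diam}K\ge\varepsilon_0$. Choose $N_1<N_2<\cdots$ such that $\overline{c_nU_l}$ and $K_l$ have Hausdorff distance $<1/l$ for $n\ge N_l$. Put $l(n)=l$ for $N_l\le n<N_{l+1}$ (and $l(n)=1$ for $n<N_1$), and $V_n:=U_{l(n)}$. Then $V_n$ is a connected open set with $x\in V_n\subset W$. Moreover $V_n\to x$, meaning that every neighborhood of $x$ contains $V_n$ for all large $n$, and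
$$\overline{c_nV_n}\to K. \tag{5}$$
We also have
$$\text{if }x_n\to x\text{ along an infinite index set, then all limit points of }c_nx_n\text{ lie in }K. \tag{6}$$
Indeed, for each $l$ eventually $x_n\in U_l$, so $c_nx_n\in c_nU_l$ and the limit points lie in $K_l$. With $x_n=x$ this gives $x^*\in K$. As $K$ is a nondegenerate continuum, every nonempty relatively open subset of $K$ is uncountable.

**Step 2 (points of $K$).** This step shows that $c_n^{-1}$ pulls most points of $K$ back to $x$, and that $K$ has many points for which this happens for a very concrete reason.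

(2a) *If $y\in K\setminus M$, then $c_n^{-1}y\to x$. Hence $(K\cap W)\setminus M\subset\mathrm{Tr}$.* By (5) choose $v_n\in V_n$ with $c_nv_n\to y$. As $y\notin M$, (3) for $(c_n^{-1})$ gives $d(v_n,c_n^{-1}y)\to0$, and $v_n\to x$. If also $y\in W$, then $x\in\overline{Gy}\cap\mathrm{Tr}$, and (4) gives $y\in\mathrm{Tr}$.

(2b) Call $y$ a *base point* if $y\in c_nV_n$ for all $n$ in an infinite set $J=J(y)$. *Then $y\in K\cap W$, $c_n^{-1}y\to x$ along $J$, and $y\in\mathrm{Tr}$.* By (5) the point $y$ lies in $K$. By invariance of $W\supset V_n$ it lies in $W$. Since $c_n^{-1}y\in V_n$ for $n\in J$, we have $c_n^{-1}y\to x$ along $J$. Now (4) applies.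

(2c) *Every open $R$ meeting $K$ contains a base point.* Let $q\in R\cap K$ and choose $\rho>0$ with $4\rho<\varepsilon_0$ and $\{d(q,\cdot)<2\rho\}\subset R$. Since $\operatorname{diam}K\ge\varepsilon_0>4\rho$, some point of $K$ has distance $>2\rho$ from $q$. By (5), for large $n$ the connected set $c_nV_n$ meets both $\{d(q,\cdot)<\rho\}$ and $\{d(q,\cdot)>2\rho\}$. Lemma 3.3 with $P=\{d(q,\cdot)\le\rho\}$ and $Q=\{d(q,\cdot)\ge2\rho\}$ gives a finite set $S\subset\{\rho<d(q,\cdot)<2\rho\}\subset R$, independent of $n$, that meets $c_nV_n$ for all large $n$. Some point of $S$ lies in $c_nV_n$ for infinitely many $n$.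

In particular (take $R=X$) base points exist. So $K\cap W\ne\emptyset$; it is relatively open in $K$, hence uncountable.

## 9. Closures of $Z_j$-orbits meet $K$ in countable sets

**Step 3.** *If $y_1$ is a base point, then $D_j:=K\cap W\cap\overline{Z_jy_1}$ is countable for $0\le j\le i-1$.*

This step is for the final contradiction, where $K$ turns out to contain an open set filled by a single $E$-orbit closure. For $i=1$ the only case is $j=0$, and $D_0\subset\{y_1\}$.

**Maps that collapse $K$ to $y_1$.** Let $J=J(y_1)$. As $x\in\mathrm{Tr}$ and $y_1\in W$, choose $h_m\in G$ with $h_mx\to y_1$. As $V_n\to x$ and $h_m$ is continuous, choose increasing $n(m)\in J$ with $\operatorname{diam}h_mV_{n(m)}<1/m$. Put $t_m=h_mc_{n(m)}^{-1}$. Then $t_m$ maps $c_{n(m)}V_{n(m)}$ onto $h_mV_{n(m)}$, which lies in the $1/m$-ball about $h_mx$. Since $y_1\in c_{n(m)}V_{n(m)}$, we get $t_my_1\to y_1$. Pass to a tame subsequence, and let $M'=M((t_m))$, a countable set. If $y\in K\setminus M'$, choose by (5) points $v_m\in c_{n(m)}V_{n(m)}$ with $v_m\to y$. Then $t_mv_m\to y_1$, and $d(t_mv_m,t_my)\to0$ by (3). So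
$$t_my\to y_1\quad\text{for every }y\in K\setminus M',\qquad\text{and}\qquad t_my_1\to y_1. \tag{7}$$

**Induction on $j$.** Clearly $D_0\subset\{y_1\}$. Let $1\le j\le i-1$, let $D_{j-1}$ be countable, and suppose $D_j$ is uncountable. For each of the uncountably many $y\in D_j\setminus(D_{j-1}\cup M')$ we have $y\notin\overline{Z_{j-1}y_1}$. Fact T with $u=y_1\in\mathrm{Tr}$ and $A=Z_{j-1}\subset E$ gives open sets $O_y\ni y_1$ and $B_y\ni y$ with $Z_{j-1}O_y\cap B_y=\emptyset$. Since $Z_{j-1}$ is a group, this also says $Z_{j-1}B_y\cap O_y=\emptyset$. We may take $O_y$ from a fixed countable neighborhood base at $y_1$ of open sets with finite boundary, so one set $O$ serves uncountably many $y$. Choose $r=|\partial O|+1$ of these, $y^1,\dots,y^r$, and disjoint connected open $B_l$ with $y^l\in B_l\subset B_{y^l}$. Since $y^l\in\overline{Z_jy_1}$, choose $e_l\in Z_j$ with $e_ly_1\in B_l$.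

By (7), $t_my^l\to y_1\in O$ and $e_lt_my_1\to e_ly_1\in B_l$. So for a suitable large $m$ we have $t_my^l\in O$ and $e_lt_my_1\in B_l$ for all $l$. Since $[t_m,e_l]e_lt_m=t_me_l$ and $[t_m,e_l]\in Z_{j-1}$,
$$t_me_ly_1=[t_m,e_l]\,e_lt_my_1\in Z_{j-1}B_l,$$
which is disjoint from $O$. So $tB_l$ with $t=t_m$ contains $t_my^l\in O$ and $t_me_ly_1\notin O$, for each of the $r=|\partial O|+1$ disjoint connected sets $B_l$. This contradicts Lemma 3.4. So $D_j$ is countable. $\square$

## 10. The limit $\xi(g)$ of the conjugates $c_n^{-1}gc_n$ at $x$

**Step 4.** This step replaces "$c_n$ commutes with $g$" by a statement with an error in $E$, and carries (2) over. For $g\in G$ put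
$$\delta_n=\delta_n(g)=g^{-1}c_n^{-1}gc_n=[g^{-1},c_n^{-1}]\in E .$$
Then
$$c_n^{-1}gc_n=g\delta_n,\qquad c_n^{-1}g=g\delta_nc_n^{-1},\qquad \xi_n(g)=g\delta_nx . \tag{8}$$
For $i=1$ all $\delta_n$ are trivial and $\xi(g)=gx$.

(4a) *If $c_n^{-1}y\to x$ along some index set, then $c_n^{-1}gy\to\xi(g)$ along it. Also, the sets $c_n^{-1}gc_nV_n=g\delta_nV_n$ converge to the point $\xi(g)$.* As $x\in\mathrm{Tr}\subset\mathrm{Eq}(E)$, (1) gives $d(\delta_nc_n^{-1}y,\delta_nx)\to0$. Applying the uniformly continuous map $g$, $d(c_n^{-1}gy,g\delta_nx)\to0$ by (8), and $g\delta_nx=\xi_n(g)\to\xi(g)$. Likewise $\operatorname{diam}\delta_nV_n\to0$ by equicontinuity of $E$ at $x$ and $V_n\to x$, so $\operatorname{diam}g\delta_nV_n\to0$, and $g\delta_nV_n$ contains $g\delta_nx\to\xi(g)$.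

The first statement applies to every $y\in K\setminus M$ by (2a), and to base points $y$ along $J(y)$ by (2b).

(4b) *If the points $\xi(g_k)$, $k\ge1$, are pairwise distinct, then $\operatorname{diam}g_kK\to0$.* Otherwise, for some $\varepsilon>0$, $\operatorname{diam}g_kK>\varepsilon$ for more than $|F_\varepsilon|$ indices $k$; fix $|F_\varepsilon|+1$ of them. By (4a) the sets $S_k=c_n^{-1}g_kc_nV_n$ for these indices converge to distinct points, so for large $n$ they are pairwise disjoint. Then the connected sets $g_kc_nV_n=c_nS_k$ are pairwise disjoint. Their closures converge to $g_kK$, so for large $n$ all have diameter $>\varepsilon$. This contradicts Lemma 3.2.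

(4c) Let $H=\{g\in G:\xi(g)=x\}$. *If $g\in H$, then $g^{-1}\in H$, $gK=K$, and $gx\in\overline{Ex}$.*

From $g\delta_nx\to x$ we get $\delta_nx\to g^{-1}x$, and $g^{-1}x\in\mathrm{Tr}\subset\mathrm{Eq}(E)$. By (1) at $g^{-1}x$, applied to $\delta_n^{-1}$, we get $d(\delta_n^{-1}\delta_nx,\delta_n^{-1}g^{-1}x)\to0$, so $\delta_n^{-1}g^{-1}x\to x$. By (8), $\delta_n^{-1}g^{-1}=(g\delta_n)^{-1}=c_n^{-1}g^{-1}c_n$, so $\xi_n(g^{-1})\to x$, that is, $g^{-1}\in H$.

The limit $\delta_nx\to g^{-1}x$ also shows $g^{-1}x\in\overline{Ex}$. Applying this to $g^{-1}\in H$ in place of $g$ gives $gx\in\overline{Ex}$.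

Finally let $k\in K$, and write $k=\lim c_nv_n$ with $v_n\in V_n$. Then
$$gk=\lim gc_nv_n=\lim c_n\bigl(c_n^{-1}gc_nv_n\bigr),\qquad c_n^{-1}gc_nv_n\to\xi(g)=x\ \text{ by (4a)},$$
so $gk\in K$ by (6). Thus $gK\subset K$. Likewise $g^{-1}K\subset K$, so $gK=K$.

## 11. Points of $K$ approached by elements with $\xi\ne x$

Fix a base point $y_1$ and $J=J(y_1)$.

**Step 5 (a dichotomy).** This step splits the points $y$ of $K$ according to how the orbit of $y_1$ comes near them. Let $y\in(K\cap W)\setminus M$. Since $y_1\in\mathrm{Tr}$, there are $g_k\in G$ with $g_ky_1\to y$. We claim: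
$$\text{for any such sequence, }\ \xi(g_k)\to x . \tag{9}$$
Let $\varepsilon>0$. As $y\notin M$, there are an open $B\ni y$ and $n_0$ with $\operatorname{diam}c_n^{-1}B\le\varepsilon$ for $n\ge n_0$. Let $k_0$ be such that $g_ky_1\in B$ for $k\ge k_0$. Then $d(c_n^{-1}g_ky_1,c_n^{-1}y)\le\varepsilon$ for $k\ge k_0$, $n\ge n_0$. Let $n\to\infty$ in $J$. By (4a) for the base point $y_1$, $c_n^{-1}g_ky_1\to\xi(g_k)$, and by (2a) $c_n^{-1}y\to x$. Hence $d(\xi(g_k),x)\le\varepsilon$ for $k\ge k_0$.

Call $y\in(K\cap W)\setminus M$ of *type (i)* if there are $g_k$ with $g_ky_1\to y$ and $\xi(g_k)\ne x$ for all $k$. Otherwise $y$ is of *type (ii)*. In that case there is an open $B$ with $y\in B\subset W$ such that $gy_1\in B$ implies $g\in H$; if no such $B$ existed, smaller and smaller balls around $y$ would yield a sequence showing type (i).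

**Step 6.** *There are only countably many type (i) points.*

This is the stretching argument of Section 5, with $ty$ near $x^*$ and $tgy_1$ near $gx^*$. Suppose there are uncountably many. Since $X\setminus\{x^*\}=\bigcup_k\{d(x^*,\cdot)>1/k\}$, there is $\rho>0$ such that uncountably many type (i) points have distance $>\rho$ from $x^*$.

**Choosing $O$ and the $B_l$.** Let $O\ni x^*$ be open with finite boundary and $O\subset\{d(x^*,\cdot)<\rho/2\}$. Put $r=|\partial O|+1$. Let $y^1,\dots,y^r$ be distinct type (i) points at distance $>\rho$ from $x^*$, with disjoint connected open neighborhoods $B_l\ni y^l$, $B_l\subset\{d(x^*,\cdot)>3\rho/4\}$. Put $\eta=\rho/4$. Since $\overline O\subset\{d(x^*,\cdot)\le\rho/2\}$, points of $B_l$ have distance $\ge\eta$ from $\overline O$.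

**Choosing $g^l$.** For each $l$ take $g^l_k$ with $g^l_ky_1\to y^l$ and $\xi(g^l_k)\ne x$ for all $k$. By (9), $\xi(g^l_k)\to x$ as $k\to\infty$. Points different from $x$ and converging to $x$ have a subsequence of pairwise distinct points, so we may assume the $\xi(g^l_k)$, $k\ge1$, are pairwise distinct. By (4b), $\operatorname{diam}g^l_kK\to0$. As $y_1\in K$ and $g^l_ky_1\to y^l$, the sets $g^l_kK$ converge to $y^l$. As $M^+_{\eta/3}$ is finite, we can choose $g^l=g^l_k$ with
$$g^lK\subset B_l,\qquad\xi(g^l)\notin M^+_{\eta/3}.$$
In particular $g^ly_1,\ g^lx^*\in B_l$, because $y_1,x^*\in K$.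

**Choosing $m$.** The point $\xi(g^l)$ is $\eta/3$-good for $(c_m)$ and $\xi_m(g^l)\to\xi(g^l)$. So for large $m$, $d(c_m\xi(g^l),c_m\xi_m(g^l))\le\eta/3$. Moreover
$$c_m\xi_m(g^l)=c_mc_m^{-1}g^lc_mx=g^lc_mx\to g^lx^* .$$
So for large $m$ we have $d(c_m\xi(g^l),g^lx^*)<2\eta/3$. As $g^lx^*\in B_l$ has distance $\ge\eta$ from $\overline O$, we get $c_m\xi(g^l)\notin\overline O$. Fix one such $m$, valid for all $l\le r$, with also $c_mx\in O$. This is possible since $c_mx\to x^*\in O$.

**Choosing $n$ and concluding.** Put $t=c_mc_n^{-1}$ with $n\in J$. Let $n\to\infty$ in $J$. Then $c_n^{-1}y^l\to x$ by (2a) and $c_n^{-1}g^ly_1\to\xi(g^l)$ by (4a), hence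
$$ty^l\to c_mx\in O,\qquad tg^ly_1\to c_m\xi(g^l)\notin\overline O .$$
Both $y^l$ and $g^ly_1$ lie in $B_l$. So for some large $n\in J$ all the $r=|\partial O|+1$ sets $tB_l$ meet $O$ and are not contained in $O$. This contradicts Lemma 3.4. $\square$

## 12. An open subset of $K$ filled by one $Z_{i-1}$-orbit closure

**Step 7.** This step uses a type (ii) point to show that $K$ has interior, and then that this interior contradicts Step 3.

The set $(K\cap W)\setminus M$ is uncountable (Step 2), so by Step 6 it contains a type (ii) point. Let $B\subset W$ be as in Step 5. If $gy_1\in B$, then $g\in H$, so $gy_1\in gK=K$ by (4c). As $y_1\in\mathrm{Tr}$, the points $gy_1$ in $B$ are dense in the open set $B$, and $K$ is closed. Hence $B\subset K$, and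
$$K^\circ:=\operatorname{int}(K)\cap W$$
is a nonempty open set.

(7a) *If $gK^\circ\cap K^\circ\ne\emptyset$, then $g\in H$.* This nonempty open set is uncountable and $M\cup gM$ is countable, so it contains some $q\notin M\cup gM$. By (2a), $c_n^{-1}q\to x$. Write $q=gy$. Then $y\in K^\circ\setminus M$, so $c_n^{-1}y\to x$ by (2a), and (4a) gives $c_n^{-1}q=c_n^{-1}gy\to\xi(g)$. So $\xi(g)=x$.

(7b) *There is $c\in Z_i$ with $cx\in K^\circ$.* As $x\in\mathrm{Tr}$, there is $g_0\in G$ with $g_0^{-1}x\in K^\circ$, that is, $x\in g_0K^\circ$. For large $n$ we have $V_n\subset g_0K^\circ$, and $c_nV_n\cap K^\circ\ne\emptyset$ by (5), because $K^\circ$ is a nonempty open subset of $K$. So $c_ng_0K^\circ\cap K^\circ\ne\emptyset$. By (7a) $c_ng_0\in H$, and by (4c) $c_ng_0K=K$. A homeomorphism preserving $K$ preserves $\operatorname{int}K$, and $W$ is invariant, so $c_ng_0K^\circ=K^\circ$. Hence $c_nx\in c_ng_0K^\circ=K^\circ$. Take $c=c_n$.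

(7c) *$K^\circ\subset\overline{Ecx}$.* Let $z\in K^\circ$. As $cx\in\mathrm{Tr}$, there are $g_k$ with $g_kcx\in K^\circ$ and $g_kcx\to z$. Since $cx\in K^\circ$, the point $g_kcx$ lies in $g_kK^\circ\cap K^\circ$. So $g_k\in H$ by (7a), and $g_kx\in\overline{Ex}$ by (4c). Put $\delta=g_k^{-1}c^{-1}g_kc=[g_k^{-1},c^{-1}]\in E$; then $cg_k\delta=g_kc$. Using that $E$ is normal,
$$g_kcx=c\,g_k\delta x=c\,(g_k\delta g_k^{-1})\,g_kx\in cE\,g_kx\subset c\,\overline{Ex}=\overline{cEx}=\overline{Ecx}.$$
The inclusion holds because $\overline{Ex}$ is $E$-invariant and contains $g_kx$. Letting $k\to\infty$, $z\in\overline{Ecx}$.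

For $i=1$ we are done at this point: $E$ is trivial, and the uncountable set $K^\circ$ would lie in $\{cx\}$.

**The contradiction.** By (2c) there is a base point $y_1'\in K^\circ$. We have $y_1',cx\in\mathrm{Tr}$ and, by (7c), $y_1'\in\overline{Ecx}$. Fact S with $A=E$, $u=cx$, $v=y_1'$ gives $cx\in\overline{Ey_1'}$. This closed set is $E$-invariant, so
$$K^\circ\subset\overline{Ecx}\subset\overline{Ey_1'}.$$
Hence $K\cap W\cap\overline{Z_{i-1}y_1'}\supset K^\circ$ is uncountable. This contradicts Step 3 for the base point $y_1'$ and $j=i-1$. So $\mathrm{Tr}\subset\mathrm{Eq}(Z_i)$, the induction is complete, and Theorem B is proved. With Section 4, so is Theorem A. $\blacksquare$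

Hence there do not exist a regular curve $X$ and a nilpotent group $G$ with a sensitive continuous action of $G$ on $X$. Neither an "almost $\le n$ order" hypothesis nor finite generation was used.

## 13. Polycyclic examples, points outside $\mathrm{Eq}(G)$, and growth

**Nilpotent cannot be weakened to polycyclic or metabelian.** The group $G_\lambda\cong\mathbb Z^2\rtimes\mathbb Z$ of Section 1 is polycyclic and metabelian. It acts sensitively on the circle, which is a regular curve.

**"Dense $G_\delta$" cannot be replaced by "all of $X$".** The $\mathbb Z$-action generated by $x\mapsto x^2$ on $[0,1]$ has $\mathrm{Eq}=(0,1)$, as computed in Section 1.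

**Corollary.** Let $G$ be finitely generated and act sensitively on some regular curve.

1. $G$ does not have polynomial growth.
2. If $G$ is virtually solvable, then $G$ contains a free noncommutative subsemigroup.

*Proof.* (1) By Gromov's theorem a finitely generated group of polynomial growth is virtually nilpotent, contrary to Theorem A.

(2) Let $S\le G$ be solvable of finite index. It is finitely generated, and it is not virtually nilpotent, since otherwise $G$ would be, contrary to Theorem A. By Rosenblatt's theorem (Trans. AMS 193 (1974), 33–53), a finitely generated solvable group that is not virtually nilpotent contains a free subsemigroup on two generators. $\square$
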